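\title{Coarse solvent maps into superstable spaces\\ and $\ell_p$-spreading models}

\begin{abstract}
We prove that an infinite dimensional Banach space $X$ which admits a coarse and solvent map into a superstable Banach space contains an $\ell_p$-spreading model for some $p\in[1,\infty)$. A single window of distances suffices: it is enough that $f$ be coarse and that, for some $R,\eta>0$, the infimum of $\|f(x)-f(y)\|$ over the pairs with $R\le\|x-y\|\le R+\eta$ be strictly larger than the small-scale oscillation $\omega_f(0^+)$ of $f$. Under this hypothesis $X$ also does not contain $c_0$. The strict inequality cannot be relaxed, even for Hilbert targets. The proof averages $f$ into a translation invariant stable function on $X$, builds a commutative semigroup of types from it, and reads the exponent $p$ off the spectral radius of a doubling operator.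
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Coarse and solvent maps}

Let $f:(M,d)\to(M',\partial)$ be a map between metric spaces. Its \emph{expansion modulus} is
\[
\omega_f(t)=\sup\{\partial(f(x),f(y)) : d(x,y)\le t\},\qquad t\ge 0,
\]
and $f$ is \emph{coarse} if $\omega_f(t)<\infty$ for all $t\ge0$. A coarse map keeps bounded distances bounded, but it need not keep anything apart: constant maps are coarse. A coarse map is a \emph{coarse embedding} if $\inf\{\partial(f(x),f(y)):d(x,y)\ge t\}\to\infty$ as $t\to\infty$. The map $f$ is \emph{solvent} (in the sense of Rosendal) if for every $n\in\mathbb N$ there is $R>0$ such that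
\[
d(x,y)\in[R,R+n]\ \Longrightarrow\ \partial(f(x),f(y))>n .
\]
A coarse embedding separates all pairs that are far apart, so it is solvent. A solvent map is only required to separate the pairs whose distance falls into one of a sequence of longer and longer windows $[R,R+n]$. Between the windows it may fold the space back onto itself.

\begin{example}\label{ex:solvent}
Let $b_k=2^{k^2}$ and define $f:\mathbb R\to\ell_2(\mathbb C)$ by $f(x)=\big(k(e^{2\pi ix/b_k}-1)\big)_{k\ge1}$. With $s=x-y$ we have $\|f(x)-f(y)\|^2=\sum_kk^2|e^{2\pi is/b_k}-1|^2\le4\pi^2s^2\sum_kk^2b_k^{-2}$, so $f$ is Lipschitz, hence coarse. If $|s|\in[b_n/4,3b_n/4]$, the $n$-th term alone gives $\|f(x)-f(y)\|\ge\sqrt2\,n$, and this window has length $b_n/2\ge n$; so $f$ is solvent. For $s=b_j$ the terms with $k\le j$ vanish, and $b_j/b_k\le2^{-(2k-1)}$ for $k>j$, so $\|f(b_j)-f(0)\|^2\le4\pi^2\sum_kk^24^{-(2k-1)}$ for every $j$. Thus $f$ is not a coarse embedding.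
\end{example}

\subsection*{Stable spaces and spreading models}

A bounded sequence of reals $(c_n)$ has a limit $\lim_{n,\mathcal U}c_n$ along every ultrafilter $\mathcal U$ on $\mathbb N$, and it converges to $c$ in the ordinary sense exactly when its limit along every nonprincipal ultrafilter is $c$. A Banach space $Y$ is \emph{stable} (Krivine--Maurey) if for all bounded sequences $(x_n)$, $(y_m)$ in $Y$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}\|x_n+y_m\|=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\|x_n+y_m\| .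
\]
In words, the norm of $x_n+y_m$ does not detect which of the two indices is the larger one. A Banach space $Z$ is \emph{finitely representable} in $Y$ if for every finite dimensional subspace $Z_0\subset Z$ and every $\varepsilon>0$ there is a linear map $A:Z_0\to Y$ with $\|z\|\le\|Az\|\le(1+\varepsilon)\|z\|$. The space $Y$ is \emph{superstable} if every Banach space finitely representable in $Y$ is stable.

\begin{example}\label{ex:stable}
Hilbert spaces are superstable. They are stable because $\|x_n+y_m\|^2=\|x_n\|^2+\|y_m\|^2+2\operatorname{Re}\langle x_n,y_m\rangle$, and both iterated limits of $\langle x_n,y_m\rangle$ equal $\langle x,y\rangle$, where $x,y$ are the weak limits along $\mathcal U,\mathcal V$. A space finitely representable in a Hilbert space satisfies the parallelogram law, so it is again a Hilbert space. The space $c_0$ is not stable: if $(e_i)$ is its unit vector basis and $s_n=e_1+\dots+e_n$, then $\|s_n+e_m\|$ equals $1$ for $m>n$ and $2$ for $m\le n$.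
\end{example}

A Banach space $X$ \emph{contains an $\ell_p$-spreading model} if there are a bounded sequence $(x_n)$ in $X$ and a sequence $(e_i)$ in some Banach space $E$ such that $(e_i)$ is equivalent to the unit vector basis of $\ell_p$ and, for all $k$ and all scalars $a_1,\dots,a_k$,
\begin{equation}\label{eq:sm}
\lim_{n_1\to\infty,\ n_1<n_2<\dots<n_k}\Big\|\sum_{i=1}^ka_ix_{n_i}\Big\|=\Big\|\sum_{i=1}^ka_ie_i\Big\|_E .
\end{equation}
The limit means that for every $\varepsilon>0$ the two norms differ by less than $\varepsilon$ as soon as $n_1$ is large enough. So $X$ looks like $\ell_p$ on any $k$ terms of the sequence, provided that they are taken far out, how far depending on $k$.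

\subsection*{The question and the results}

Raynaud proved that an infinite dimensional Banach space which uniformly embeds into a superstable space contains $\ell_p$ for some $p\in[1,\infty)$. It is also known that an infinite dimensional Banach space which coarsely embeds into a superstable space contains an $\ell_p$-spreading model for some $p\in[1,\infty)$. The following question is posed in \cite{Braga}.

\begin{quote}
\emph{Suppose that an infinite dimensional Banach space $X$ maps into a superstable space by a map that is both coarse and solvent. Must $X$ contain an $\ell_p$-spreading model for some $p\in[1,\infty)$?}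
\end{quote}

Example~\ref{ex:solvent} suggests caution: a solvent map gives no lower bound at all for most distances, so $\|f(x)-f(y)\|$ cannot serve as a substitute for $\|x-y\|$. On the other hand $X$ is a vector space, and every nonzero vector has a multiple whose norm lies in any prescribed window. This second point of view wins, and it shows that one window is as good as infinitely many.

\begin{theorem}\label{thm:solvent}
If $X$ is an infinite dimensional Banach space, $Y$ is a superstable Banach space and $f:X\to Y$ is coarse and solvent, then $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$.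
\end{theorem}

For a coarse map $f$ put $\omega_f(0^+)=\lim_{t\to0^+}\omega_f(t)$. The limit exists because $\omega_f$ is nondecreasing. It measures the jumps of $f$ at arbitrarily small scales, and it vanishes exactly when $f$ is uniformly continuous.

\begin{theorem}\label{thm:main}
Let $X$ be an infinite dimensional Banach space, $Y$ a superstable Banach space and $f:X\to Y$ a coarse map, and suppose that for some $R,\eta>0$
\begin{equation}\label{eq:window}
\inf\{\|f(x)-f(y)\| : R\le\|x-y\|\le R+\eta\}>\omega_f(0^+).
\end{equation}
Then $X$ contains an $\ell_p$-spreading model for some $p\in[1,\infty)$, and $X$ does not contain $c_0$. The strict inequality in \eqref{eq:window} cannot be replaced by $\ge$, even for $Y$ a Hilbert space.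
\end{theorem}

\begin{corollary}\label{cor:single}
The conclusions of Theorem~\ref{thm:main} hold if $f$ is coarse and
\[
\inf_{\|x-y\|=R}\|f(x)-f(y)\|>2\,\omega_f(0^+)
\]
for a single $R>0$.
\end{corollary}

\begin{proof}[Proof of Theorem~\ref{thm:solvent} from Theorem~\ref{thm:main}]
Pick an integer $n\ge1$ with $n>\omega_f(1)$, and let $R$ be given by solvency for this $n$. With $\eta=n$ the infimum in \eqref{eq:window} is at least $n>\omega_f(1)\ge\omega_f(0^+)$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:single} from Theorem~\ref{thm:main}]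
Let $N_0$ be the infimum and choose $\eta>0$ with $N_0>2\omega_f(\eta)$. If $\|x-y\|\in[R,R+\eta]$, let $y'$ be the point of the segment $[x,y]$ with $\|x-y'\|=R$. Then $\|y-y'\|\le\eta$, so $\|f(x)-f(y)\|\ge N_0-\omega_f(\eta)$. The infimum in \eqref{eq:window} is therefore at least $N_0-\omega_f(\eta)>\omega_f(\eta)\ge\omega_f(0^+)$.
\end{proof}

Condition \eqref{eq:window} is also satisfied by every uniform embedding, that is, every uniformly continuous injection with uniformly continuous inverse. Indeed, $\omega_f(0^+)=0$; the map is coarse because a segment can be cut into short pieces; and the infimum is positive by uniform continuity of the inverse.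

\section{What one window sees}\label{sec:idea}

From here to the end of Section~\ref{sec:end}, $X,Y,f,R,\eta$ are as in Theorem~\ref{thm:main}. Let $N$ be the infimum in \eqref{eq:window} and choose $\tau_0>0$ with $\omega_f(\tau_0)<N$. Replacing $f$ by $x\mapsto f(\tau_0x)$ and $R,\eta$ by $R/\tau_0,\eta/\tau_0$, we may assume
\begin{equation}\label{eq:H}
L:=\omega_f(1)<N,\qquad \|f(x)-f(y)\|\ge N\ \text{ whenever }\ \|x-y\|\in[R,R+\eta].
\end{equation}
Then $R>1$, since otherwise two points at distance $R$ would give $N\le L$. We shall use the following elementary fact about real numbers $\rho,\rho'\ge0$: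
\begin{equation}\label{eq:scale}
\text{if }\rho'>R\rho,\text{ there is a rational }t>0\text{ with }t\rho<1\text{ and }R<t\rho'<R+\eta .
\end{equation}
Indeed $(R/\rho')\rho<1$, so any rational $t$ slightly larger than $R/\rho'$ will do.

To see the mechanism of the proof, suppose for the moment that $\|f(x)-f(y)\|=\psi(x-y)$ for some function $\psi$ on $X$, as happens for linear maps and in Example~\ref{ex:solvent}. Then $\psi\le L$ on the unit ball and $\psi\ge N$ on the annulus $R\le\|x\|\le R+\eta$. Moreover $\psi$ is stable: for bounded sequences, $\psi(x_n+y_m)=\|f(x_n)-f(-y_m)\|$, the sequences $(f(x_n))$ and $(f(-y_m))$ are bounded because $f$ is coarse, and $Y$ is stable. These properties have two consequences.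

\emph{The dilates of a vector determine its norm up to the factor $R$.} Suppose $\psi(tx)=\psi(ty)$ for all rational $t>0$. If $\|y\|>R\|x\|$, then \eqref{eq:scale} gives a $t$ with $tx$ in the unit ball and $ty$ in the annulus, and $N\le\psi(ty)=\psi(tx)\le L$, which is absurd. So $\|y\|\le R\|x\|$. A single value of $\psi$ says little, but the function $t\mapsto\psi(tx)$ must cross from below $L$ to above $N$ between the scales $1/\|x\|$ and $R/\|x\|$.

\emph{Symmetries of iterated limits become norm inequalities.} Take $X=c_0$, assume $R\le2$, and put $t=R/2\le1$. By Example~\ref{ex:stable}, $\|ts_n+te_m\|$ equals $t\le1$ if $m>n$ and $R$ if $m\le n$. Hence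
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}\psi(ts_n+te_m)\le L<N\le\lim_{m,\mathcal V}\lim_{n,\mathcal U}\psi(ts_n+te_m),
\]
contradicting stability. This is Theorem~\ref{thm:main} for $c_0$ in the smallest case.

Two sequences cannot do much better. If $\|x_n+y_m\|\le1$ whenever $n<m$, then for $m\ge2$, any $n$ and any $m'>n$,
\[
\|x_n+y_m\|\le\|x_n+y_{m'}\|+\|x_1+y_{m'}\|+\|x_1+y_m\|\le3 .
\]
For large $R$ we must therefore permute many iterated limits at once, and we need a calculus that does the bookkeeping.

The plan is as follows. Section~\ref{sec:kraft} reduces the search for an $\ell_p$-spreading model to two estimates. Section~\ref{sec:psi} constructs $\psi$ for an arbitrary $f$; after that, $f$ and $Y$ no longer appear. Section~\ref{sec:types} develops the calculus of iterated limits and excludes $c_0$. Section~\ref{sec:conic} produces a number $\lambda\in[1,2]$, the future $2^{1/p}$. Section~\ref{sec:estimate} proves the two estimates, Section~\ref{sec:end} excludes $\lambda=1$, and Section~\ref{sec:sharp} shows that the hypotheses are needed.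

\section{Kraft sequences and the $\ell_p$ norm}\label{sec:kraft}

Let $c_{00}$ be the space of finitely supported scalar sequences, with unit vectors $e_i$; we write $c_{00}(\mathbb R)$ and $c_{00}(\mathbb Q)$ for those with real and rational entries. A bounded sequence $(x_n)$ in $X$ \emph{generates} a seminorm on $c_{00}$ if the limits on the left of \eqref{eq:sm} exist for all $k$ and all scalars; the seminorm $\|\sum a_ie_i\|$ is then defined as this limit. By the Brunel--Sucheston theorem (Ramsey's theorem, a diagonal argument over a countable dense set of coefficients, and density), every bounded sequence has a subsequence that generates a seminorm. Further subsequences generate the same seminorm. It is bounded by $\sup_n\|x_n\|\cdot\sum|a_i|$, hence continuous in finitely many coefficients, and it is \emph{spreading}: $\|\sum_ia_ie_{m_i}\|=\|\sum_ia_ie_i\|$ whenever $m_1<m_2<\cdots$.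

How does one recognize $\ell_p$? In $\ell_p$ two disjoint copies of a unit vector add up to a vector of norm $\lambda=2^{1/p}$, so $\lambda^{-1}e_1+\lambda^{-1}e_2$ has norm one. Splitting the second term in the same way, $\lambda^{-1}e_1+\lambda^{-2}e_2+\lambda^{-2}e_3$ has norm one, and so on.

\begin{definition}
A \emph{Kraft sequence} is a finite sequence $(j_1,\dots,j_m)$ of integers $j_i\ge0$ with $\sum_i2^{-j_i}=1$.
\end{definition}

There is a Kraft sequence of every length: $(0)$, and $(1,2,\dots,m-1,m-1)$ for $m\ge2$. In $\ell_p$ we have $\|\sum\lambda^{-j_i}e_i\|_p^p=\sum2^{-j_i}=1$ for every Kraft sequence. Conversely, these vectors are dense enough in the sphere to determine the norm up to a constant.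

\begin{proposition}\label{prop:recognize}
Let $\|\cdot\|$ be a spreading seminorm on $c_{00}$, with unit vectors denoted $g_i$. Let $C\ge1$, $\rho>0$, $\lambda\in(1,2]$, and suppose that
\begin{enumerate}
\item[(U)] $\|\sum m_ia_ig_i\|\le C\|\sum a_ig_i\|$ for all scalars $a_i$ and all $m_i\in[-1,1]$;
\item[(K)] $\rho/C\le\|\sum_i\lambda^{-j_i}g_i\|\le C\rho$ for every Kraft sequence $(j_1,\dots,j_m)$.
\end{enumerate}
Let $p=\log2/\log\lambda\in[1,\infty)$. Then for real $a\in c_{00}$
\begin{equation}\label{eq:lp}
\frac{\rho}{\lambda C^2}\,\|a\|_p\le\Big\|\sum a_ig_i\Big\|\le\lambda C^2\rho\,\|a\|_p ,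
\end{equation}
and for complex scalars the same holds with the constants $\rho/(2\lambda C^3)$ and $2\lambda C^2\rho$.
\end{proposition}

\begin{proof}
Note that $\lambda^p=2$. By homogeneity and the spreading property we may assume that $a=(a_1,\dots,a_m)$ has nonzero real entries and $\sum|a_i|^p=1$. For $m=1$, \eqref{eq:lp} follows from (K) for the sequence $(0)$. Let $m\ge2$. Then $|a_i|<1$, so there are integers $j_i\ge1$ with $\lambda^{-j_i}\le|a_i|<\lambda^{1-j_i}$, that is, $2^{-j_i}\le|a_i|^p<2\cdot2^{-j_i}$. Summing, $\frac12<\sum_{i\le m}2^{-j_i}\le1$.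

\emph{Upper bound.} With $J=\max j_i$, the number $1-\sum2^{-j_i}$ is a nonnegative integer multiple of $2^{-J}$. Appending entries equal to $J$ completes $(j_i)_{i\le m}$ to a Kraft sequence $(j_i)_{i\le m'}$. Put $m_i=a_i\lambda^{j_i-1}\in[-1,1]$ for $i\le m$ and $m_i=0$ for $m<i\le m'$. By (U) and (K),
\[
\Big\|\sum_{i\le m}a_ig_i\Big\|=\lambda\Big\|\sum_{i\le m'}m_i\lambda^{-j_i}g_i\Big\|\le\lambda C\cdot C\rho .
\]

\emph{Lower bound.} Add the numbers $2^{-j_i}\le\frac12$ in nonincreasing order and stop at the first partial sum that is at least $\frac12$. If $2^{-j}$ is the last term added, the previous partial sum and $\frac12$ are both integer multiples of $2^{-j}$, so the previous sum is at most $\frac12-2^{-j}$ and the new one equals $\frac12$. Thus $\sum_{i\in A}2^{-j_i}=\frac12$ for some $A\subset\{1,\dots,m\}$, and $(j_i-1)_{i\in A}$ is a Kraft sequence. Put $m_i=\lambda^{-j_i}/a_i\in[-1,1]$ for $i\in A$ and $m_i=0$ otherwise. By (K), the spreading property and (U),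
\[
\frac\rho C\le\Big\|\sum_{i\in A}\lambda^{1-j_i}g_i\Big\|=\lambda\Big\|\sum_{i\le m}m_ia_ig_i\Big\|\le\lambda C\Big\|\sum_{i\le m}a_ig_i\Big\| .
\]

\emph{Complex scalars.} The upper bound follows by applying \eqref{eq:lp} to the real and imaginary parts of $a$. For the lower bound write $|a_i|=(\alpha_i+i\beta_i)a_i$ with $\alpha_i,\beta_i\in[-1,1]$; then (U) gives $\|\sum|a_i|g_i\|\le\|\sum\alpha_ia_ig_i\|+\|\sum\beta_ia_ig_i\|\le2C\|\sum a_ig_i\|$.
\end{proof}

Our goal is thus a bounded sequence in $X$ whose seminorm satisfies (U) and (K) with $C=R$ and some $\lambda>1$.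

\section{An invariant stable function on $X$}\label{sec:psi}

A general map $f$ has no relation to the addition of $X$, and $\|f(u+x)-f(u)\|$ depends on the base point $u$. We average over $u$. Regarded as a discrete group, $X$ is abelian, hence amenable: there is an \emph{invariant mean}, a positive linear functional $\mathfrak m$ on the real space $\ell_\infty(X)$ with $\mathfrak m(1)=1$ and $\mathfrak m_u\,g(u+x)=\mathfrak m_u\,g(u)$ for all $g\in\ell_\infty(X)$, $x\in X$. The subscript names the variable that is averaged. Fix $\mathfrak m$ and put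
\[
\psi(x)=\mathfrak m_u\,\|f(u+x)-f(u)\|,\qquad x\in X ,
\]
which makes sense because $f$ is coarse.

\begin{proposition}\label{prop:psi}
\begin{enumerate}
\item[(a)] $0\le\psi(x)\le\omega_f(\|x\|)$; in particular $\psi(x)\le L$ if $\|x\|\le1$.
\item[(b)] $\psi(x)\ge N$ if $\|x\|\in[R,R+\eta]$.
\item[(c)] For bounded sequences $(x_n),(y_m)$ in $X$ and nonprincipal ultrafilters $\mathcal U,\mathcal V$ on $\mathbb N$,
\[
\lim_{n,\mathcal U}\lim_{m,\mathcal V}\psi(x_n+y_m)=\lim_{m,\mathcal V}\lim_{n,\mathcal U}\psi(x_n+y_m).
\]
\end{enumerate}
\end{proposition}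

Parts (a) and (b) hold because $\inf g\le\mathfrak m(g)\le\sup g$ and by \eqref{eq:H}. Part (c) says that an average of stable kernels is stable, and there are two difficulties. The mean is only finitely additive; it becomes a measure on the space of ultrafilters on $X$, so the kernels to be averaged live in ultrapowers of $Y$. This is the one place where superstability is used. Moreover, limits along ultrafilters do not pass under an integral sign, and ordinary limits of the kernels need not exist pointwise along any common subsequence. They do exist almost everywhere after taking convex combinations, so we first show that the exchange of limits survives convex combinations.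

For a set $B$ let $\beta B$ be the compact Hausdorff space of ultrafilters on $B$. It contains $B$ as a dense subset, and each $g\in\ell_\infty(B)$ extends to the continuous function $\xi\mapsto\lim_{b\to\xi}g(b)$, which identifies $\ell_\infty(B)$ with $C(\beta B)$. A bounded function $k:A\times B\to\mathbb R$ has the \emph{double limit property} if for all sequences $(a_n)$ in $A$ and $(b_m)$ in $B$ we have $\lim_n\lim_mk(a_n,b_m)=\lim_m\lim_nk(a_n,b_m)$ whenever both iterated limits exist. We use three classical facts. \emph{Grothendieck's criterion}: if $Q$ is compact and $Q_0\subset Q$ is dense, a bounded set $H\subset C(Q)$ is relatively weakly compact if and only if $(h,q)\mapsto h(q)$ has the double limit property on $H\times Q_0$. \emph{Krein's theorem}: the convex hull of a relatively weakly compact subset of a Banach space is relatively weakly compact. \emph{The Eberlein--\v{S}mulian theorem}: every sequence in a relatively weakly compact set has a weakly convergent subsequence.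

\begin{lemma}\label{lem:dlp}
Let $k:A\times B\to\mathbb R$ have the double limit property.
\begin{enumerate}
\item[(i)] The set $\{k(a,\cdot):a\in A\}$ is relatively weakly compact in $\ell_\infty(B)$.
\item[(ii)] The kernel $k(\kappa,\nu)=\sum_{a,b}\kappa_a\nu_b\,k(a,b)$, defined on pairs of finitely supported probability measures $\kappa$ on $A$ and $\nu$ on $B$, has the double limit property.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Apply Grothendieck's criterion in $C(\beta B)$ with $Q_0=B$.

(ii) The functions $k(\kappa,\cdot)=\sum_a\kappa_ak(a,\cdot)$ form the convex hull of the set in (i), which is relatively weakly compact by Krein's theorem. Let $(\kappa^n)$, $(\nu^m)$ be such that both iterated limits of $k(\kappa^n,\nu^m)$ exist. Passing to a subsequence in $n$ changes neither of them, so we may assume that $k(\kappa^n,\cdot)\to h$ weakly. View $\nu^m$ as a norm one functional on $\ell_\infty(B)$, and let $\varphi$ be a weak* cluster point of $(\nu^m)$. Whenever $\lim_m\nu^m(g)$ exists, it equals $\varphi(g)$. Hence $\lim_n\lim_mk(\kappa^n,\nu^m)=\lim_n\varphi(k(\kappa^n,\cdot))=\varphi(h)$,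 and $\lim_m\lim_nk(\kappa^n,\nu^m)=\lim_m\nu^m(h)=\varphi(h)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:psi}(c)]
Let $\alpha,\beta$ be the left and right sides, $A_n=\lim_{m,\mathcal V}\psi(x_n+y_m)$ and $B_m=\lim_{n,\mathcal U}\psi(x_n+y_m)$.

\emph{Step 1: ordinary limits.} Choose inductively $n_1<m_1<n_2<m_2<\cdots$ such that
\begin{align*}
&|A_{n_i}-\alpha|<1/i,\qquad|\psi(x_{n_i}+y_{m_j})-B_{m_j}|<1/i\quad(j<i),\\
&|B_{m_j}-\beta|<1/j,\qquad|\psi(x_{n_i}+y_{m_j})-A_{n_i}|<1/j\quad(i\le j).
\end{align*}
Each step imposes finitely many conditions, each valid on a set of $\mathcal U$ (for $n_i$) or of $\mathcal V$ (for $m_j$), and such sets are infinite. After passing to these subsequences, $\alpha=\lim_n\lim_m\psi(x_n+y_m)$ and $\beta=\lim_m\lim_n\psi(x_n+y_m)$ are ordinary iterated limits, and they remain so along further subsequences in $n$ and in $m$.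

\emph{Step 2: an integral of stable kernels.} Replacing $u$ by $u-y_m$, invariance gives $\psi(x_n+y_m)=\mathfrak m_u\,k_u(n,m)$ with $k_u(n,m)=\|f(u+x_n)-f(u-y_m)\|$, which is bounded uniformly in $u,n,m$. By the Riesz representation theorem $\mathfrak m$ is given by a regular Borel probability measure $\mu$ on $\beta X$, so
\[
\psi(x_n+y_m)=\int_{\beta X}k_\xi(n,m)\,d\mu(\xi),\qquad k_\xi(n,m)=\lim_{u\to\xi}k_u(n,m).
\]
For $\xi\in\beta X$ let $Y_\xi$ be the ultrapower of $Y$ along $\xi$: the space of bounded families $(w_u)_{u\in X}$ in $Y$, modulo those with $\lim_{u\to\xi}\|w_u\|=0$, normed by $\|[w_u]\|=\lim_{u\to\xi}\|w_u\|$. An ultrapower of $Y$ is finitely representable in $Y$, so $Y_\xi$ is stable. The elements $a_n=[f(u+x_n)-f(u)]$ and $b_m=[f(u-y_m)-f(u)]$ form bounded sequences in $Y_\xi$, and $k_\xi(n,m)=\|a_n-b_m\|$. Ordinary iterated limits, when they exist, agree with iterated limits along nonprincipal ultrafilters. Hence each $k_\xi$ has the double limit property on $\mathbb N\times\mathbb N$.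

\emph{Step 3: weak limits.} Write $k(n,m)$ for the function $\xi\mapsto k_\xi(n,m)$; these functions form a bounded family in $L_2(\mu)$. Bounded sequences in a Hilbert space have weakly convergent subsequences. A diagonal argument in $m$, then one in $n$, then one more extraction in each index give weak limits $k(n,m)\to h_n$ as $m\to\infty$ for each $n$, $k(n,m)\to g_m$ as $n\to\infty$ for each $m$, $h_n\to h$ and $g_m\to g$. Integrating, $\alpha=\int h\,d\mu$ and $\beta=\int g\,d\mu$. It remains to show $h=g$ almost everywhere.

\emph{Step 4: almost everywhere limits.} In the Hilbert space $\ell_2(L_2(\mu))\oplus L_2(\mu)$ the vectors $\big((2^{-n}k(n,m))_n,g_m\big)$ are bounded and converge weakly in each coordinate, hence weakly, to $\big((2^{-n}h_n)_n,g\big)$ as $m\to\infty$. By Mazur's theorem a weak limit lies in the norm closure of the convex hull of the sequence. So there are finitely supported probabilities $\nu^j$ on $\mathbb N$ whose convex combinations are within $2^{-j}$ of the limit. The squared errors are summable in $j$, so almost everywhere $k(n,\nu^j):=\sum_m\nu^j_mk(n,m)\to h_n$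 for all $n$ and $\sum_m\nu^j_mg_m\to g$. Exchanging the roles of $n$ and $m$, there are $\kappa^i$ such that almost everywhere $k(\kappa^i,m)\to g_m$ for all $m$ and $\sum_n\kappa^i_nh_n\to h$. For almost every $\xi$,
\begin{align*}
\lim_i\lim_jk_\xi(\kappa^i,\nu^j)&=\lim_i\sum_n\kappa^i_nh_n(\xi)=h(\xi),\\
\lim_j\lim_ik_\xi(\kappa^i,\nu^j)&=\lim_j\sum_m\nu^j_mg_m(\xi)=g(\xi),
\end{align*}
and $h(\xi)=g(\xi)$ by Lemma~\ref{lem:dlp}(ii).
\end{proof}

\section{Types and their convolution}\label{sec:types}

Nothing makes $\psi$ continuous, so we cannot approximate inside its argument. We therefore work over a countable field and a countable subspace, where diagonal arguments replace approximation, and we approximate only inside the norm of $X$. Let $\Lambda=\mathbb Q$ if $X$ is real and $\Lambda=\mathbb Q+i\mathbb Q$ if $X$ is complex, and let $D$ be a countable $\Lambda$-linear subspace of $X$.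

\begin{definition}
For $x\in D$ let $\hat x:D\times\Lambda\to[0,\infty)$ be the function $\hat x(d,t)=\psi(d+tx)$. A sequence $(x_n)$ in $D$ \emph{realizes} the function $\tau:D\times\Lambda\to[0,\infty)$ \emph{at norm} $\rho\in[0,\infty)$ if $\hat x_n\to\tau$ pointwise and $\|x_n\|\to\rho$. A \emph{type} is a function realized by some sequence at some norm. Let $\mathcal T_r$ be the set of types realized at some norm $\le r$, and $\mathcal T=\bigcup_r\mathcal T_r$.
\end{definition}

The variable $t$ records dilations, which is what the comparison of norms needs; the variable $d$ records translations, which is what adding sequences needs. Since $\psi$ is bounded on bounded sets and $D\times\Lambda$ is countable, every bounded sequence in $D$ has a subsequence realizing a type. Subsequences realize the same type at the same norm. We give $\mathcal T$ the topology of pointwise convergence, which is metrizable. Fix an enumeration of $D\times\Lambda$ and write $\sigma\approx_k\tau$ if $|\sigma-\tau|<1/k$ on the first $k$ pairs. If $\sigma_k\approx_k\tau_k$ and $\tau_k\to\tau$, then $\sigma_k\to\tau$.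

\begin{example}\label{ex:l2}
Let $f$ be the identity of real $\ell_2$ and $D=c_{00}(\mathbb Q)$; then $\psi=\|\cdot\|_2$, and $(e_n)$ and $(-e_n)$ both realize $\tau(d,t)=(\|d\|_2^2+t^2)^{1/2}$. If the domain is renormed by $|x|^2=\sum x_{2i-1}^2+4\sum x_{2i}^2$, then $\psi$ does not change, \eqref{eq:H} holds with $L=1$, $R=3$, $N=3/2$, and $\tau$ is realized at norm $1$ by $(e_{2n-1})$ and at norm $2$ by $(e_{2n})$. So a type may be realized at several norms.
\end{example}

\begin{lemma}\label{lem:closure}
\begin{enumerate}
\item[(a)] If $\tau_k$ is realized at norm $\rho_k$, $\rho_k\to\rho$ and $\tau_k\to\tau$ pointwise, then $\tau$ is a type realized at norm $\rho$.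
\item[(b)] $\mathcal T_r$ is compact.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From a sequence realizing $\tau_k$ at norm $\rho_k$ take a term $y_k$ with $\hat y_k\approx_k\tau_k$ and $|\|y_k\|-\rho_k|<1/k$. Then $(y_k)$ realizes $\tau$ at norm $\rho$.

(b) Elements of $\mathcal T_r$ are bounded at $(d,t)$ by $\omega_f(\|d\|+|t|(r+1))$. So a sequence $(\tau_k)$ in $\mathcal T_r$, with $\tau_k$ realized at $\rho_k\le r$, has a subsequence that converges pointwise and along which $\rho_k$ converges. Apply (a).
\end{proof}

\begin{lemma}\label{lem:compare}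
Let $\tau$ be realized at norm $\rho$.
\begin{enumerate}
\item[(a)] For $t\in\Lambda$: $\tau(0,t)\le L$ if $|t|\rho<1$, and $\tau(0,t)\ge N$ if $R<|t|\rho<R+\eta$.
\item[(b)] \emph{(Comparison.)} If $\tau$ is also realized at norm $\rho'$, then $\rho'\le R\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\tau(0,t)=\lim\psi(tx_n)$ with $\|tx_n\|\to|t|\rho$; use Proposition~\ref{prop:psi}(a),(b). (b) If $\rho'>R\rho$, take $t$ as in \eqref{eq:scale}; part (a) gives $N\le\tau(0,t)\le L$.
\end{proof}

Every norm estimate below comes from comparison: we realize one type by two different sequences and conclude that their norms agree up to the factor $R$. To have many such coincidences we need operations on types. For a type $\tau$, $a\in\Lambda$ and $x\in D$ put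
\[
(a\tau)(d,t)=\tau(d,at),\qquad\tau^x(d,t)=\tau(d+tx,t).
\]
Both operations are continuous for pointwise convergence, $(\tau^x)^y=\tau^{x+y}$, $a(b\tau)=(ab)\tau$, $a\hat y=\widehat{ay}$ and $(\hat y)^x=\widehat{x+y}$. If $(y_m)$ realizes $\tau$ at norm $\rho$, then $(ay_m)$ realizes $a\tau$ at norm $|a|\rho$, and $\tau^x=\lim_m\widehat{x+y_m}$. We write $-\tau=(-1)\tau$. Note that $0\tau=\hat0$ for every $\tau$.

\begin{proposition}\label{prop:conv}
Let $(x_n)$ realize $\sigma$ at norm $\rho$ and let $(y_m)$ realize $\tau$ at norm $\rho'$. Then the pointwise limits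
\begin{equation}\label{eq:conv}
\sigma*\tau:=\lim_n\tau^{x_n}=\lim_m\sigma^{y_m}
\end{equation}
exist, are equal, and do not depend on the realizing sequences. The function $\sigma*\tau$ is a type realized at some norm $\le\rho+\rho'$. The operation $*$ is commutative and associative, $\hat0$ is neutral, and $a(\sigma*\tau)=a\sigma*a\tau$ for $a\in\Lambda$.
\end{proposition}

\begin{proof}
Fix $(d,t)$. Proposition~\ref{prop:psi}(c) for the sequences $(d+tx_n)$ and $(ty_m)$ reads $\lim_{n,\mathcal U}\tau^{x_n}(d,t)=\lim_{m,\mathcal V}\sigma^{y_m}(d,t)$ for all nonprincipal $\mathcal U,\mathcal V$. The left side does not depend on $\mathcal V$ and the right side does not depend on $\mathcal U$, so both are independent of the ultrafilters, and the ordinary limits exist and agree. The first limit in \eqref{eq:conv} does not involve $(y_m)$ and the second does not involve $(x_n)$; so $\sigma*\tau$ depends only on $\sigma$ and $\tau$, and symmetrically.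

Let $\upsilon$ be a third type. For each $n$ we have $\tau^{x_n}=\lim_m\widehat{x_n+y_m}$ and $(\tau*\upsilon)^{x_n}=\lim_m(\upsilon^{y_m})^{x_n}=\lim_m\upsilon^{x_n+y_m}$. Choose $m_n\ge n$ so that $z_n=x_n+y_{m_n}$ satisfies $\hat z_n\approx_n\tau^{x_n}$ and $\upsilon^{z_n}\approx_n(\tau*\upsilon)^{x_n}$. Then $\hat z_n\to\sigma*\tau$ and $\limsup\|z_n\|\le\rho+\rho'$, so a subsequence of $(z_n)$ realizes $\sigma*\tau$ at a norm $\le\rho+\rho'$. Along it, $(\sigma*\tau)*\upsilon=\lim_n\upsilon^{z_n}=\lim_n(\tau*\upsilon)^{x_n}=\sigma*(\tau*\upsilon)$.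

The zero sequence realizes $\hat0$, so $\hat0*\tau=\tau^0=\tau$. Finally $(a(\sigma*\tau))(d,t)=\lim_n\tau(d+atx_n,at)=\lim_n(a\tau)^{ax_n}(d,t)=(a\sigma*a\tau)(d,t)$.
\end{proof}

Constant sequences give $\hat x*\hat y=\widehat{x+y}$, so convolution extends the addition of $D$ to sequences. By induction, a convolution of finitely many types is realized at some norm at most the sum of norms at which the factors are realized. We write $\sigma^{*k}$ for the $k$-fold convolution of $\sigma$ with itself.

The next lemma realizes a convolution by sums of far-out terms. Since $*$ is commutative, the factors may be listed in any order before it is applied; this is the permutation of many iterated limits asked for in Section~\ref{sec:idea}.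

\begin{lemma}\label{lem:order}
Let $(x^i_n)_n$ realize $\sigma_i$ for $i=1,\dots,k$. For every $l$ there are indices $l<n_1<\dots<n_k$ such that $z_l=x^1_{n_1}+\dots+x^k_{n_k}$ satisfies $\hat z_l\approx_l\sigma_1*\dots*\sigma_k$. Consequently $\sigma_1*\dots*\sigma_k$ is realized at every cluster value of $(\|z_l\|)_l$.
\end{lemma}

\begin{proof}
Put $\varsigma_i=\sigma_i*\dots*\sigma_k$, $\varsigma_{k+1}=\hat0$ and $w_0=0$. Suppose $n_1,\dots,n_{i-1}$ are chosen and $w_{i-1}=x^1_{n_1}+\dots+x^{i-1}_{n_{i-1}}$. Since $\varsigma_i=\sigma_i*\varsigma_{i+1}=\lim_n\varsigma_{i+1}^{x^i_n}$, we have $\varsigma_i^{w_{i-1}}=\lim_n\varsigma_{i+1}^{w_{i-1}+x_n^i}$. Choose $n_i$ larger than $l$ and than the previous indices such that $\varsigma_{i+1}^{w_i}$ is within $1/(kl)$ of $\varsigma_i^{w_{i-1}}$ on the first $l$ pairs. After $k$ steps we have passed from $\varsigma_1$ to $\hat0^{\,w_k}=\hat z_l$ with total error less than $1/l$. The sequence $(z_l)$ is bounded and $\hat z_l\to\varsigma_1$, which gives the last claim.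
\end{proof}

\begin{corollary}\label{cor:spread}
If $(x_n)$ realizes $\sigma$ and generates the seminorm $\|\sum a_ie_i\|$, then for $a_1,\dots,a_k\in\Lambda$ the type $a_1\sigma*\dots*a_k\sigma$ is realized at norm $\|\sum_{i\le k}a_ie_i\|$.
\end{corollary}

\begin{proof}
Apply Lemma~\ref{lem:order} to the sequences $(a_ix_n)_n$; the norms $\|z_l\|$ converge to $\|\sum a_ie_i\|$.
\end{proof}

We can now finish the computation begun in Section~\ref{sec:idea}, for arbitrary $R$.

\begin{proposition}\label{prop:noc0}
$X$ does not contain $c_0$.
\end{proposition}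

\begin{proof}
Suppose $(b_i)\subset X$ satisfies $A\|a\|_\infty\le\|\sum a_ib_i\|\le B\|a\|_\infty$ for all $a\in c_{00}(\mathbb R)$, with $A>0$. Let $D$ be the $\Lambda$-span of $(b_i)$ and $s_n=b_1+\dots+b_n$. A subsequence of the bounded sequence $(s_n)$ realizes a type $\varsigma$, and its negative realizes $-\varsigma$; below, all indices belong to this subsequence. Fix $k$ and apply Lemma~\ref{lem:order} twice to $\vartheta=\varsigma^{*k}*(-\varsigma)^{*k}$; the sums have the form $\sum_{j\le k}(s_{m_j}-s_{n_j})$. Listing the factors as $-\varsigma,\varsigma,-\varsigma,\varsigma,\dots$ gives $n_1<m_1<n_2<m_2<\cdots$; the vectors $s_{m_j}-s_{n_j}$ are disjoint blocks with coefficients $1$, so $\vartheta$ is realized at a norm $\le B$. Listing first the $k$ factors $-\varsigma$ gives $n_1<\dots<n_k<m_1<\dots<m_k$; now $b_{m_1}$ occurs in every $s_{m_j}$ and in no $s_{n_j}$, so its coefficient is $k$ and $\vartheta$ is realized at a norm $\ge Ak$. By comparison $Ak\le RB$ for all $k$, a contradiction.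
\end{proof}

Convolution is not jointly continuous. In Example~\ref{ex:l2}, $\widehat{e_n}\to\tau$ and $\widehat{-e_n}\to\tau$, but $\widehat{e_n}*\widehat{-e_n}=\hat0$, while $(\tau*\tau)(d,t)=(\|d\|_2^2+2t^2)^{1/2}$. What remains is separate continuity, and an estimate that is uniform in one factor provided the other converges uniformly on bounded sets.

\begin{lemma}\label{lem:cont}
\begin{enumerate}
\item[(a)] If $\tau_k\to\tau$ with all $\tau_k$ in some $\mathcal T_r$, then $\sigma*\tau_k\to\sigma*\tau$ for every type $\sigma$.
\item[(b)] If $\upsilon$ is realized at norm $\rho$, then for all types $\sigma,\sigma'$ and all $(d,t)$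
\[
|(\sigma*\upsilon)(d,t)-(\sigma'*\upsilon)(d,t)|\le\sup\{|\sigma(e,t)-\sigma'(e,t)|:e\in D,\ \|e\|\le\|d\|+|t|(\rho+1)\}.
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From a sequence realizing $\tau_k$ at a norm $\le r$ take a term $y_k$ with $\|y_k\|\le r+1$, $\hat y_k\approx_k\tau_k$ and $\sigma^{y_k}\approx_k\sigma*\tau_k$. Then $\hat y_k\to\tau$. Every subsequence of $(y_k)$ has a further subsequence with convergent norms; it realizes $\tau$, so along it $\sigma^{y_k}\to\sigma*\tau$. Hence $\sigma^{y_k}\to\sigma*\tau$, and so $\sigma*\tau_k\to\sigma*\tau$.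

(b) If $(y_m)$ realizes $\upsilon$ at norm $\rho$, the left side is $\lim_m|\sigma(d+ty_m,t)-\sigma'(d+ty_m,t)|$, and $\|y_m\|\le\rho+1$ eventually.
\end{proof}

\section{A minimal conic class and the doubling operator}\label{sec:conic}

We look for a type $\sigma_0$ whose realizing sequence satisfies (U) and (K). Property (U) will follow from comparison once $-\sigma_0=\sigma_0$. Property (K) asks that two copies of $\sigma_0$ be realized at about the same norm as $\lambda\sigma_0$, with a constant that does not deteriorate under iteration. Vectors that are almost fixed by the operation ``take two copies and divide by $\lambda$'' are approximate eigenvectors of a doubling operator, and they exist by spectral theory. The obstacle is the passage to the limit, since convolution is jointly continuous only at some points. We shall see in Section~\ref{sec:estimate} that these points are dense; so we want a class of types in which \emph{every} member is a limit of almost fixed vectors. A minimal class has this property.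

\subsection*{Conic classes}

By Riesz's lemma, the infinite dimensional space $X$ contains a sequence of unit vectors with mutual distances $\ge1/2$. Fix one and let $D$ be its $\Lambda$-span from now on. Let $\mathcal N\subset\mathcal T_1$ be the set of types realized at norm $1$; it is compact by Lemma~\ref{lem:closure}.

\begin{definition}
A \emph{conic class} is a set $\mathcal C\subset\mathcal T$ such that
\begin{enumerate}
\item[(i)] $\mathcal C\cap\mathcal T_r$ is closed for every $r$;
\item[(ii)] $a\tau\in\mathcal C$ for $\tau\in\mathcal C$, $a\in\mathbb Q$;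
\item[(iii)] $\sigma*\tau\in\mathcal C$ for $\sigma,\tau\in\mathcal C$;
\item[(iv)] $\mathcal C\cap\mathcal N\ne\emptyset$.
\end{enumerate}
\end{definition}

\begin{lemma}\label{lem:minimal}
The set $\mathcal T^{\mathrm{sym}}=\{\tau\in\mathcal T:-\tau=\tau\}$ is a conic class, and it contains a minimal conic class.
\end{lemma}

\begin{proof}
The condition $\tau(d,-t)=\tau(d,t)$ is preserved by pointwise limits, $-(a\tau)=a(-\tau)$ and $-(\sigma*\tau)=(-\sigma)*(-\tau)$; this gives (i)--(iii). Let $\sigma$ be realized by a subsequence $(x_n)$ of the fixed separated sequence, and $\tau=\sigma*(-\sigma)$. Then $-\tau=(-\sigma)*\sigma=\tau$. By Lemma~\ref{lem:order}, $\tau$ is realized by differences $x_n-x_m$ with $n<m$, hence at some norm $\rho\ge1/2$. (This is the only use of infinite dimension.) For rationals $a_l\to1/\rho$ the types $a_l\tau\in\mathcal T^{\mathrm{sym}}$ are realized at norms $|a_l|\rho\to1$. They lie eventually in the compact set $\mathcal T_2$, and the limit of a convergent subsequence is symmetric and belongs to $\mathcal N$ by Lemma~\ref{lem:closure}(a). This proves (iv).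

The intersection of a chain $(\mathcal C_\iota)$ of conic classes satisfies (i)--(iii), and also (iv) because the sets $\mathcal C_\iota\cap\mathcal N$ form a chain of nonempty compact sets. Zorn's lemma gives a minimal conic class.
\end{proof}

Fix a minimal conic class $\mathcal C\subset\mathcal T^{\mathrm{sym}}$, a type $\sigma\in\mathcal C\cap\mathcal N$, and a sequence $(x_n)$ in $D$ that realizes $\sigma$ at norm $1$ and generates a seminorm. Let $\|\cdot\|_E$ be the restriction of this seminorm to $c_{00}(\mathbb R)$; then $\|e_i\|_E=1$. For $v\in c_{00}(\mathbb Q)$ supported in $\{1,\dots,k\}$ put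
\[
\tau_v=v_1\sigma*\dots*v_k\sigma\in\mathcal C ,
\]
which does not depend on $k$ because $0\sigma=\hat0$ is neutral. By Corollary~\ref{cor:spread}, $\tau_v$ is realized at norm $\|v\|_E$. By Proposition~\ref{prop:conv}, $a\tau_v=\tau_{av}$ for $a\in\mathbb Q$, and $\tau_{v+w}=\tau_v*\tau_w$ if $v,w$ have disjoint supports. A \emph{copy} of $v$ is a vector with the same nonzero coordinates, counted with multiplicity, in any positions and any order. If $v'$ is a copy of $v$, then $\tau_{v'}=\tau_v$ by commutativity, so
\begin{equation}\label{eq:copy}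
\|v'\|_E\le R\|v\|_E
\end{equation}
by comparison. Since $(-a)\sigma=a(-\sigma)=a\sigma$, changing signs of coordinates does not change $\tau_v$ either, so it increases $\|v\|_E$ by at most the factor $R$; by density this holds for real vectors too. A vector $b$ with $|b_i|\le|a_i|$ for all $i$, written $|b|\le|a|$, is a convex combination of sign changes of $a$. Therefore
\begin{equation}\label{eq:uncondE}
|b|\le|a|\ \Longrightarrow\ \|b\|_E\le R\|a\|_E\qquad(a,b\in c_{00}(\mathbb R)).
\end{equation}
In particular $|a_i|\le R\|a\|_E$, so $\|\cdot\|_E$ is a norm.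

\subsection*{The doubling operator}

To use positivity we pass to an equivalent monotone norm. Put $\|a\|_V=\sup\{\|b\|_E:|b|\le|a|\}$. By \eqref{eq:uncondE}, $\|a\|_E\le\|a\|_V\le R\|a\|_E$. The triangle inequality holds because $|b|\le|a|+|a'|$ allows us to write $b=c+c'$ with $|c|\le|a|$, $|c'|\le|a'|$. By construction $|a|\le|a'|$ implies $\|a\|_V\le\|a'\|_V$. Let $V$ be the completion. Monotonicity makes $(e_i)$ a $1$-unconditional basis of $V$: elements of $V$ are identified with their coordinate sequences, and if $a'\in V$ and $|a|\le|a'|$, then $a\in V$ and $\|a\|_V\le\|a'\|_V$. A bounded operator is \emph{positive} if it preserves the closed cone of vectors with nonnegative coordinates. If $A$ and $B-A$ are positive, then $|Aa|\le A|a|\le B|a|$, so $\|A\|\le\|B\|$.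

Let $P_1e_i=e_{2i-1}$ and $P_2e_i=e_{2i}$. These are isometries of $\|\cdot\|_E$ by the spreading property, and of $\|\cdot\|_V$ because $|b|\le|P_ja|$ means $b=P_jc$ with $|c|\le|a|$. The \emph{doubling operator} $\Delta=P_1+P_2$ replaces a vector by the sum of two disjoint copies. It is positive of norm $\le2$. Let
\[
\lambda=\lim_k\|\Delta^k\|^{1/k}
\]
be its spectral radius on $V$. Since $\|\Delta^ke_1\|_V=\|e_1+\dots+e_{2^k}\|_V\ge\|e_1\|_V=1$, we have $1\le\lambda\le2$.

\begin{example}
If $\|\cdot\|_E=\|\cdot\|_p$ with $p<\infty$, then $\|\Delta a\|_p=2^{1/p}\|a\|_p$ and $\lambda=2^{1/p}$. The vectors $\lambda^{-j}\Delta^je_2$, $j\ge0$, have norm one and disjoint supports $(2^j,2^{j+1}]$. So $u_n=n^{-1/p}\sum_{j<n}\lambda^{-j}\Delta^je_2$ has norm one, and $\Delta u_n-\lambda u_n=\lambda n^{-1/p}(\lambda^{-n}\Delta^ne_2-e_2)$ has norm $\lambda(2/n)^{1/p}\to0$.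
\end{example}

\begin{lemma}\label{lem:eigen}
There are $u_n\in c_{00}(\mathbb Q)$ with $\|u_n\|_E\to1$ and $\theta_n:=\|\Delta u_n-\lambda u_n\|_E\to0$.
\end{lemma}

\begin{proof}
We first show that $\inf\{\|\Delta u-\lambda u\|_V:\|u\|_V=1\}=0$. Suppose instead that $\|\Delta u-\lambda u\|_V\ge c\|u\|_V$ for all $u\in V$, with $0<c\le1$. Let $\alpha=\lambda+c/4$ and $\beta=\lambda-c/4>0$. Since $\alpha>\lambda$, the series $G_\alpha=\sum_{k\ge0}\alpha^{-k-1}\Delta^k$ converges in norm to a positive operator, the inverse of $\alpha-\Delta$. From $\|(\alpha-\Delta)u\|_V\ge\frac{3c}4\|u\|_V$ we get $\|G_\alpha\|\le\frac4{3c}$, so $(\alpha-\beta)\|G_\alpha\|\le\frac23$. Hence $G_\beta=\sum_{l\ge0}(\alpha-\beta)^lG_\alpha^{l+1}$ converges to a positive operator, and from $\beta-\Delta=(\alpha-\Delta)(I-(\alpha-\beta)G_\alpha)$ we get $(\beta-\Delta)G_\beta=(\alpha-\Delta)G_\alpha=I$. Thus $G_\beta=\beta^{-1}I+\beta^{-1}\Delta G_\beta$, and iterating,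
\[
G_\beta=\sum_{j=0}^k\beta^{-j-1}\Delta^j+\beta^{-k-1}\Delta^{k+1}G_\beta .
\]
All terms are positive, so $\|\Delta^k\|\le\beta^{k+1}\|G_\beta\|$ for all $k$. This gives $\lambda\le\beta<\lambda$, a contradiction.

So there are $u'_n\in V$ with $\|u_n'\|_V=1$ and $\|\Delta u_n'-\lambda u_n'\|_V\to0$. Take $u_n''\in c_{00}(\mathbb Q)$ with $\|u_n''-u_n'\|_V\le\frac1{2n}$. Then $\|\Delta u_n''-\lambda u_n''\|_E\le\|\Delta u_n'-\lambda u_n'\|_V+\frac2n\to0$ and $\|u''_n\|_E\ge\frac1{2R}$. Put $u_n=q_nu_n''$ with rationals $q_n\in(0,2R]$ such that $q_n\|u_n''\|_E\to1$.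
\end{proof}

\subsection*{Good vectors}

To exploit minimality we need a property of vectors that is stable under the operation corresponding to convolution, namely placing two vectors one after the other. Being an approximate eigenvector of $\Delta$ is tied to the particular positions $2i-1,2i$. We keep only the consequence that (K) requires, with copies in arbitrary positions.

\begin{definition}
A vector $v\in c_{00}(\mathbb Q)$ is \emph{$(k,\varepsilon)$-good} if for every Kraft sequence $(j_1,\dots,j_m)$ with $\max j_i\le k$ there are disjointly supported copies $v^1,\dots,v^m$ of $v$ with $\|\sum_i\lambda^{-j_i}v^i-v\|_E\le\varepsilon$. A sequence $(v_n)$ in $c_{00}(\mathbb Q)$ is \emph{asymptotically good} if it is bounded for $\|\cdot\|_E$ and, for all $k$ and $\varepsilon>0$, $v_n$ is $(k,\varepsilon)$-good for all large $n$.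
\end{definition}

A $(k,\varepsilon)$-good vector is $(k',\varepsilon')$-good for $k'\le k$, $\varepsilon'\ge\varepsilon$; so a bounded sequence $(w_j)$ with $w_j$ $(j,1/j)$-good is asymptotically good. If $v$ is $(k,\varepsilon)$-good and $a\in\mathbb Q$, then $av$ is $(k,|a|\varepsilon)$-good, with the copies $av^i$. A Kraft sequence with $\max j_i\le k$ has length at most $2^k$, since each term $2^{-j_i}$ is at least $2^{-k}$; in particular there are finitely many of them. Let $S$ be the right shift, $Se_i=e_{i+1}$, an isometry of $\|\cdot\|_E$.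

\begin{lemma}\label{lem:good}
\begin{enumerate}
\item[(a)] If $u\in c_{00}(\mathbb Q)$ and $\|\Delta u-\lambda u\|_E\le\theta$, then $u$ is $(k,2^k\theta)$-good for every $k$.
\item[(b)] If $v,v'$ are $(k,\varepsilon/2)$-good, then for large $M$ the vector $w=v+S^Mv'$ is $(k,\varepsilon)$-good, and $\tau_w=\tau_v*\tau_{v'}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A composition $W$ of $P_1$'s and $P_2$'s (the identity included) has the form $We_i=e_{\pi(i)}$ with $\pi$ increasing; it is an isometry and $Wu$ is a copy of $u$. We show by induction on $m$ that for every Kraft sequence of length $m$ there are such compositions $W_1,\dots,W_m$, whose maps $\pi$ have pairwise disjoint ranges, with $\|\sum_i\lambda^{-j_i}W_iu-u\|_E\le(m-1)\theta$. Since $m\le2^k$, this proves (a). For $m=1$ the sequence is $(0)$ and $W_1=I$. For $m>1$ we have $J=\max j_i\ge1$. In $\sum_i2^{J-j_i}=2^J$ the right side and the terms with $j_i<J$ are even, so the number of $i$ with $j_i=J$ is even, hence at least $2$. Replace two such entries by one entry $J-1$ and apply the induction hypothesis. If $W$ belongs to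 the new entry, assign $WP_1$ and $WP_2$ to the two old ones; their ranges are disjoint parts of the range for $W$. The sum changes by $\lambda^{-J}(WP_1u+WP_2u)-\lambda^{1-J}Wu=\lambda^{-J}W(\Delta u-\lambda u)$, which has norm at most $\theta$ because $\lambda\ge1$.

(b) For each of the finitely many Kraft sequences with $\max j_i\le k$ fix copies $v^i$ of $v$ and $v'^{\,i}$ of $v'$ as in the definition. Take $M$ beyond the supports of $v$ and of all the $v^i$. Then the vectors $v^i+S^Mv'^{\,i}$ are disjointly supported copies of $w$, and $\|\sum_i\lambda^{-j_i}(v^i+S^Mv'^{\,i})-w\|_E\le\varepsilon/2+\varepsilon/2$. Also $v$ and $S^Mv'$ have disjoint supports and $S^Mv'$ is a copy of $v'$, so $\tau_w=\tau_v*\tau_{v'}$.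
\end{proof}

\begin{proposition}\label{prop:G}
Every $\tau\in\mathcal C$ is the limit of $(\tau_{v_n})$ for some asymptotically good sequence $(v_n)$.
\end{proposition}

\begin{proof}
Let $\mathcal G$ be the set of all limits $\lim_n\tau_{v_n}$ with $(v_n)$ asymptotically good. If $\|v_n\|_E\le r$ for all $n$, the types $\tau_{v_n}$ lie in the closed set $\mathcal C\cap\mathcal T_r$; so $\mathcal G\subset\mathcal C$. By minimality it suffices to show that $\mathcal G$ is a conic class.

(i) Let $\tau^k\in\mathcal G\cap\mathcal T_r$ and $\tau^k\to\tau$; then $\tau\in\mathcal T_r$ by compactness. Write $\tau^k=\lim_n\tau_{v^k_n}$ with $(v^k_n)_n$ asymptotically good and, after passing to a subsequence, $\|v^k_n\|_E\to s_k$. To diagonalize we need a bound on $s_k$ that is uniform in $k$, and comparison provides it: $\tau^k$ is realized at norm $s_k$ by Lemma~\ref{lem:closure}(a) and at some norm $\le r$, so $s_k\le Rr$. Choose $n_k$ such that $w_k=v^k_{n_k}$ is $(k,1/k)$-good, $\|w_k\|_E\le Rr+1$ and $\tau_{w_k}\approx_k\tau^k$. Then $(w_k)$ is asymptotically good and $\tau_{w_k}\to\tau$.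

(ii) If $\tau=\lim\tau_{v_n}$ and $a\in\mathbb Q$, then $a\tau=\lim\tau_{av_n}$ and $(av_n)$ is asymptotically good.

(iii) Let $\tau=\lim\tau_{v_n}$ and $\tau'=\lim\tau_{v'_m}$. By Lemma~\ref{lem:cont}(a), $\tau_{v_n}*\tau'\to\tau*\tau'$ as $n\to\infty$, and $\tau_{v_n}*\tau_{v'_m}\to\tau_{v_n}*\tau'$ as $m\to\infty$ for each $n$. Given $j$, choose $n$ and then $m$ such that $\tau_{v_n}*\tau_{v'_m}\approx_j\tau*\tau'$ and $v_n,v'_m$ are $(j,\frac1{2j})$-good. By Lemma~\ref{lem:good}(b), $w_j=v_n+S^Mv'_m$ is $(j,1/j)$-good for a suitable $M$, and $\tau_{w_j}\approx_j\tau*\tau'$. The norms $\|w_j\|_E\le\sup\|v_n\|_E+\sup\|v'_m\|_E$ are bounded, so $\tau*\tau'\in\mathcal G$.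

(iv) By Lemmas~\ref{lem:eigen} and \ref{lem:good}(a), $u_n$ is $(k,2^k\theta_n)$-good for every $k$, so $(u_n)$ is asymptotically good. The types $\tau_{u_n}$ lie eventually in $\mathcal T_2$, and the limit of a convergent subsequence belongs to $\mathcal G$ and, by Lemma~\ref{lem:closure}(a), to $\mathcal N$.
\end{proof}

\section{Strong continuity and the Kraft estimate}\label{sec:estimate}

Consider the Kraft sequence $(1,1)$. Let $\tau_{v_n}\to\sigma_0$ with $(v_n)$ asymptotically good and $\|v_n\|_E\to\rho$, and let $q$ be a rational close to $1/\lambda$. Then $q\tau_{v_n}*q\tau_{v_n}=\tau_{w_n}$ with $w_n=q(v_n^1+v_n^2)$ close to $v_n$ in norm. If we knew that $q\tau_{v_n}*q\tau_{v_n}\to q\sigma_0*q\sigma_0$, this type would be realized at a norm close to $\rho$, and comparison would give (K). Both factors move, so separate continuity is not enough; by Lemma~\ref{lem:cont}(b) it is enough that $\tau_{v_n}\to\sigma_0$ uniformly on bounded sets. Stability makes the relevant set of functions weakly compact, and the Baire category theorem then upgrades pointwise to uniform convergence at many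 points.

Let $\Lambda_1\subset\Lambda_2\subset\cdots$ be finite sets with union $\Lambda$, and $\Omega_j=\{(d,t)\in D\times\Lambda_j:\|d\|\le j\}$. Put $r=R+2$ and $K=\mathcal C\cap\mathcal T_r$, a compact metrizable space containing $\sigma$. Call $\sigma_0\in K$ a \emph{point of strong continuity} if $\varpi_n\in K$ and $\varpi_n\to\sigma_0$ pointwise imply $\sup_{\Omega_j}|\varpi_n-\sigma_0|\to0$ for every $j$.

\begin{lemma}\label{lem:strong}
The points of strong continuity are dense in $K$.
\end{lemma}

\begin{proof}
Fix $j$ and let $H=\{\hat x|_{\Omega_j}:x\in D,\ \|x\|\le r+1\}$, a bounded countable subset of $\ell_\infty(\Omega_j)$. The kernel $(x,(d,t))\mapsto\psi(d+tx)$ has the double limit property: given sequences $(x_n)$ and $((d_m,t_m))$ for which both iterated limits exist, pass to a subsequence with $t_m=t$ constant, which is possible because $\Lambda_j$ is finite, and apply Proposition~\ref{prop:psi}(c) to $(tx_n)$ and $(d_m)$. By Lemma~\ref{lem:dlp}(i) the weak closure $\overline H$ is weakly compact. The topology of pointwise convergence is Hausdorff and coarser than the weak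 one, so the two agree on $\overline H$, and $\overline H$ is pointwise compact, hence pointwise closed. If $\tau\in K$, then $\tau|_{\Omega_j}$ is a pointwise limit of elements of $H$ and so lies in $\overline H$. Thus restriction is a continuous map from $K$ to $\overline H$ with the weak topology. Moreover $\overline H$ lies in the closed linear span of the countable set $H$, so it is norm separable.

Given $l$, cover $\overline H$ by countably many closed balls of radius $1/l$. They are weakly closed, so their preimages are closed sets that cover $K$. By the Baire category theorem the union $O_{j,l}$ of the interiors of these preimages is dense in $K$, and it is open. If $\sigma_0\in O_{j,l}$ and $\varpi_n\to\sigma_0$ in $K$, then eventually $\varpi_n|_{\Omega_j}$ and $\sigma_0|_{\Omega_j}$ lie in the same ball, so $\sup_{\Omega_j}|\varpi_n-\sigma_0|\le2/l$. By Baire's theorem again $\bigcap_{j,l}O_{j,l}$ is dense, and it consists of points of strong continuity.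
\end{proof}

An arbitrary point of strong continuity might be realized at norm $0$, or the types $\tau_{v_n}$ supplied by Proposition~\ref{prop:G} might approach it from outside $K$. Both are avoided near $\sigma$.

\begin{lemma}\label{lem:sigma0}
There are $\sigma_0\in\mathcal C$, a number $\rho>0$ at which $\sigma_0$ is realized, and an asymptotically good sequence $(v_n)$ such that $\|v_n\|_E\to\rho$ and $\sup_{\Omega_j}|\tau_{v_n}-\sigma_0|\to0$ for every $j$.
\end{lemma}

\begin{proof}
Let $t_0\in\mathbb Q\cap(R,R+\eta)$. Then $\sigma(0,t_0)\ge N>L$ by Lemma~\ref{lem:compare}(a). We claim that $\sigma$ has an open neighborhood $U$ in $K$ such that each $\tau\in U$ satisfies $\tau(0,t_0)>L$ and is realized only at norms $\le R+1$. The first condition is open. If the second failed in every neighborhood, there would be $\tau_k\to\sigma$ in $K$ realized at norms $\rho_k>R+1$. Since $\tau_k\in\mathcal T_r$, comparison gives $\rho_k\le Rr$, so by Lemma~\ref{lem:closure}(a) $\sigma$ would be realized at a cluster value $\ge R+1$ of $(\rho_k)$. As $\sigma$ is realized at norm $1$, this contradicts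 comparison.

Let $\sigma_0\in U$ be a point of strong continuity. By Proposition~\ref{prop:G} there is an asymptotically good $(v_n)$ with $\tau_{v_n}\to\sigma_0$ and, along a subsequence, $\|v_n\|_E\to\rho$. Then $\sigma_0$ is realized at norm $\rho$, so $\rho\le R+1<r$; and $\sigma_0(0,t_0)>L$ forces $t_0\rho\ge1$ by Lemma~\ref{lem:compare}(a). For large $n$ we have $\|v_n\|_E<r$, so $\tau_{v_n}\in K$, and strong continuity applies.
\end{proof}

Fix $\sigma_0,\rho,(v_n)$ as in Lemma~\ref{lem:sigma0}, and a sequence $(z_n)$ in $D$ that realizes $\sigma_0$ and generates a seminorm on $c_{00}$, which we write $\|\sum a_ig_i\|$.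

\begin{proposition}\label{prop:key}
The seminorm $\|\sum a_ig_i\|$ satisfies \emph{(U)} and \emph{(K)} with $C=R$, with the spectral radius $\lambda\in[1,2]$ of $\Delta$, and with $\rho$ as above.
\end{proposition}

\begin{proof}
(U) Let $a_i\in\Lambda$ and $\epsilon_i=\pm1$. Since $-\sigma_0=\sigma_0$, we have $(\epsilon_ia_i)\sigma_0=a_i\sigma_0$. By Corollary~\ref{cor:spread} the type $a_1\sigma_0*\dots*a_k\sigma_0$ is realized at both norms $\|\sum a_ig_i\|$ and $\|\sum\epsilon_ia_ig_i\|$, so $\|\sum\epsilon_ia_ig_i\|\le R\|\sum a_ig_i\|$ by comparison, and by density for all scalars $a_i$. Every $(m_i)\in[-1,1]^k$ is a convex combination of sign vectors, which gives (U).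

(K) Fix a Kraft sequence $(j_1,\dots,j_m)$. Since $(v_n)$ is asymptotically good, there are, for large $n$, disjointly supported copies $v_n^1,\dots,v_n^m$ of $v_n$ with $\|\sum_i\lambda^{-j_i}v_n^i-v_n\|_E\to0$. The numbers $\lambda^{-j_i}$ may be irrational, so let $q\in\mathbb Q^m$ and put
\[
w_n=\sum_iq_iv^i_n,\qquad\vartheta=q_1\sigma_0*\dots*q_m\sigma_0 .
\]
Disjointness gives $\tau_{w_n}=q_1\tau_{v_n}*\dots*q_m\tau_{v_n}$. We claim that $\tau_{w_n}\to\vartheta$. Fix $(d,t)$ and pass from $\vartheta$ to $\tau_{w_n}$ by replacing the factors $q_i\sigma_0$ by $q_i\tau_{v_n}$ one at a time. At the $i$-th step $q_i\sigma_0*\upsilon$ is replaced by $q_i\tau_{v_n}*\upsilon$, where $\upsilon$ is the convolution of the other $m-1$ factors ($\upsilon=\hat0$ if $m=1$). Each of them is $q_l\sigma_0$ or $q_l\tau_{v_n}$, so for large $n$ the type $\upsilon$ is realized at a norm $\le b:=(\rho+1)\sum_l|q_l|$. By Lemma~\ref{lem:cont}(b) the value at $(d,t)$ changes by at most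
\[
\sup\{|\sigma_0(e,q_it)-\tau_{v_n}(e,q_it)|:e\in D,\ \|e\|\le\|d\|+|t|(b+1)\}\le\sup_{\Omega_j}|\sigma_0-\tau_{v_n}| ,
\]
where $j\ge\|d\|+|t|(b+1)$ is such that $q_1t,\dots,q_mt\in\Lambda_j$. This tends to $0$, and the claim follows.

By \eqref{eq:copy}, $\|w_n-v_n\|_E\le R\|v_n\|_E\sum_i|q_i-\lambda^{-j_i}|+o(1)$. So $(\|w_n\|_E)$ is bounded, and a cluster value $\rho_q$ satisfies $|\rho_q-\rho|\le R\rho\sum_i|q_i-\lambda^{-j_i}|$. The type $\vartheta$ is realized at norm $\rho_q$ by Lemma~\ref{lem:closure}(a) and at norm $\|\sum q_ig_i\|$ by Corollary~\ref{cor:spread}. Comparison in both directions gives $\rho_q/R\le\|\sum q_ig_i\|\le R\rho_q$. Now let $q_i\to\lambda^{-j_i}$.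
\end{proof}

\section{The case $\lambda=1$ and the end of the proof}\label{sec:end}

If $\lambda=1$, (K) bounds $\|g_1+\dots+g_m\|$ independently of $m$. This is the behavior of $c_0$, but it only concerns $m$ terms taken far out, how far depending on $m$, whereas Proposition~\ref{prop:noc0} forbids a single sequence with all finite sums under control. The bridge is a type $\upsilon$ with $\upsilon*\upsilon=\upsilon$. For orientation, take the supremum norm of $c_0$ in place of $\psi$: the function $\upsilon(d,t)=\lim_n\|d+te_n\|=\max(\|d\|,|t|)$ satisfies $\lim_n\upsilon(d+te_n,t)=\upsilon(d,t)$. For an idempotent type, adding one more far-out term almost does not change the value, and the errors can be made summable.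

We use two classical facts. \emph{The Ellis--Numakura lemma}: a nonempty compact Hausdorff space with an associative multiplication in which all translations on one side are continuous contains an idempotent. \emph{The Bessaga--Pe{\l}czy\'nski theorem}: if a series $\sum y_i$ in a Banach space satisfies $\sum_i|x^*(y_i)|<\infty$ for every functional $x^*$ but does not converge, then the space contains $c_0$.

\begin{proposition}\label{prop:lambda}
$\lambda>1$.
\end{proposition}

\begin{proof}
Suppose $\lambda=1$. There are Kraft sequences of every length, so (K) and Corollary~\ref{cor:spread} show that $\sigma_0^{*m}$ is realized at the norm $\|g_1+\dots+g_m\|\in[\rho/R,R\rho]$ for every $m\ge1$. Let $\mathcal S$ be the closure of $\{\sigma_0^{*m}:m\ge1\}$ in the compact metrizable space $\mathcal T_{R\rho}$. It is a semigroup: if $\tau=\lim_k\sigma_0^{*m_k}$ and $\tau'=\lim_k\sigma_0^{*m'_k}$, then Lemma~\ref{lem:cont}(a) gives $\sigma_0^{*m}*\tau=\lim_k\sigma_0^{*(m+m_k)}\in\mathcal S$ for every $m$, and then $\tau'*\tau=\lim_k\sigma_0^{*m_k'}*\tau\in\mathcal S$. By the same lemma and metrizability,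 translations are continuous on $\mathcal S$. So there is $\upsilon\in\mathcal S$ with $\upsilon*\upsilon=\upsilon$. By Lemma~\ref{lem:closure}(a), $\upsilon$ is realized at some norm $\rho_1\in[\rho/R,R\rho]$, say by $(y_n)$; in particular $\rho_1>0$. Choose a rational $t>0$ with $t\rho_1<\min(1,\eta)$. Discarding finitely many terms, we have $t\|y_n\|\le\eta$ and $\|y_n\|\ge\rho_1/2$ for all $n$. By Lemma~\ref{lem:compare}(a), $\upsilon(0,t)\le L$.

For each $d\in D$,
\[
\lim_n\upsilon(d+ty_n,t)=(\upsilon*\upsilon)(d,t)=\upsilon(d,t),\qquad\lim_n\psi(d+ty_n)=\upsilon(d,t).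
\]
Let $\delta=(N-L)/3$. Choose $n_1<n_2<\cdots$ inductively such that, with $s_F=\sum_{i\in F}y_{n_i}$, for all $F\subset\{1,\dots,k-1\}$
\[
|\upsilon(ts_F+ty_{n_k},t)-\upsilon(ts_F,t)|\le\delta2^{-k},\qquad|\psi(ts_F+ty_{n_k})-\upsilon(ts_F,t)|\le\delta ;
\]
each step involves finitely many points $d=ts_F\in D$. Adding the elements of a finite set $F$ in increasing order, the first inequality gives $\upsilon(ts_F,t)\le\upsilon(0,t)+\delta\sum_{k\in F}2^{-k}\le L+\delta$. If $F\neq\emptyset$, $k=\max F$ and $F'=F\setminus\{k\}$, the second inequality gives $\psi(ts_F)\le\upsilon(ts_{F'},t)+\delta\le L+2\delta<N$. By Proposition~\ref{prop:psi}(b), $\|ts_F\|\notin[R,R+\eta]$.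

The window has width $\eta$ and the steps $ty_{n_i}$ have length at most $\eta$, so the sums cannot jump over it: if $\|ts_{F'}\|<R$, then $\|ts_F\|<R+\eta$, hence $\|ts_F\|<R$. By induction on $|F|$, starting from $s_\emptyset=0$, we get $\|s_F\|<R/t$ for all finite $F$. For $x^*\in X^*$, taking for $F$ finite sets on which $\operatorname{Re}x^*(y_{n_i})$ or $\operatorname{Im}x^*(y_{n_i})$ has constant sign shows $\sum_i|x^*(y_{n_i})|\le4\|x^*\|R/t$. The series $\sum y_{n_i}$ does not converge because $\|y_{n_i}\|\ge\rho_1/2$. By the Bessaga--Pe{\l}czy\'nski theorem $X$ contains $c_0$, contradicting Proposition~\ref{prop:noc0}.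
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}, except for sharpness]
By Proposition~\ref{prop:noc0}, $X$ does not contain $c_0$. By Propositions~\ref{prop:key} and \ref{prop:lambda}, the seminorm generated by $(z_n)$ satisfies (U) and (K) with $C=R$ and $\lambda\in(1,2]$. By Proposition~\ref{prop:recognize} it is a norm equivalent to $\|\cdot\|_p$ with $p=\log2/\log\lambda\in[1,\infty)$; for real coefficients the equivalence constant is at most $\lambda^2R^4=2^{2/p}R^4$, with $R$ normalized as in \eqref{eq:H}. The sequence $(z_n)$ and the unit vectors $(g_i)$ in the completion of $c_{00}$ under this norm show that $X$ contains an $\ell_p$-spreading model.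
\end{proof}

\section{Sharpness}\label{sec:sharp}

\begin{lemma}\label{lem:c0}
The space $c_0$ contains no $\ell_p$-spreading model with $p\in[1,\infty)$.
\end{lemma}

\begin{proof}
Suppose that a bounded sequence $(x_n)$ in $c_0$ satisfies \eqref{eq:sm} with $\|\sum a_ie_i\|_E\ge c\|a\|_p$, $c>0$. A subsequence has the same property, so by a diagonal argument we may assume that $(x_n)$ converges in every coordinate. Then $z_n=x_{2n}-x_{2n+1}$ tends to $0$ in every coordinate, and by \eqref{eq:sm}
\[
\lim_{n_1\to\infty,\ n_1<\dots<n_k}\|z_{n_1}+\dots+z_{n_k}\|=\Big\|\sum_{i\le k}(e_{2i-1}-e_{2i})\Big\|_E\ge c\,(2k)^{1/p}.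
\]
On the other hand, choose inductively $n_1<n_2<\cdots$ and $0=M_0<M_1<\cdots$ such that the coordinates of $z_{n_i}$ with index at most $M_{i-1}$ or larger than $M_i$ have modulus at most $2^{-i}$; the choice of $n_i$ uses coordinatewise convergence, and that of $M_i$ uses $z_{n_i}\in c_0$. In each coordinate at most one $z_{n_i}$ exceeds $2^{-i}$ in modulus, so every finite sum of distinct $z_{n_i}$ has norm at most $\sup_n\|z_n\|+1$. For large $k$ this is a contradiction.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:main}]
Let $X=c_0$, let $\Gamma$ be $c_0$ regarded as a set, let $Y=\ell_2(\Gamma)$ with orthonormal basis $(\epsilon_\gamma)_{\gamma\in\Gamma}$, and let $f(x)=\epsilon_x$. The space $Y$ is superstable by Example~\ref{ex:stable}. Since $\|f(x)-f(y)\|=\sqrt2$ for all $x\ne y$, the map $f$ is coarse, $\omega_f(0^+)=\sqrt2$, and equality holds in \eqref{eq:window} for all $R,\eta>0$. Both conclusions fail: $X$ contains $c_0$, and it contains no $\ell_p$-spreading model by Lemma~\ref{lem:c0}.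
\end{proof}

\begin{remark}
No hypothesis of Theorem~\ref{thm:solvent} can simply be dropped. A finite dimensional space contains no $\ell_p$-spreading model, since a bounded sequence has a convergent subsequence and \eqref{eq:sm} then forces $\|e_1-e_2\|_E=0$. The identity of $c_0$ is coarse and solvent, so an assumption on $Y$ is needed. Constant maps are coarse, so solvency is needed. Finally, the map $g:c_0\to\ell_2(\Gamma)$, $g(x)=\|x\|\epsilon_x$, satisfies $\|g(x)-g(y)\|=(\|x\|^2+\|y\|^2)^{1/2}\ge\|x-y\|/\sqrt2$ for $x\ne y$, so it is solvent, and coarseness is needed.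
\end{remark}

\begin{thebibliography}{1}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga, \emph{On weaker notions of nonlinear embeddings between Banach spaces}, arXiv:1607.06127 (2016).

\end{thebibliography}
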